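# Wandering domains outside the escaping set for bounded-type self-maps of the punctured plane

Throughout, $\mathbb C^*=\mathbb C\setminus\{0\}$, $\hat{\mathbb C}$ is the Riemann sphere, $D(z,\rho)$ is the open disc with center $z$ and radius $\rho$, and $\pi(w)=w+1/w$. Note that $\pi(w)=\pi(1/w)$.

## 1. Two kinds of orbit of $g(w)=\exp\big(\tfrac1{10}(w+1/w)\big)$

The map $g$ is holomorphic from $\mathbb C^*$ to $\mathbb C^*$. As $w\to+\infty$ along the reals, $g(w)\to\infty$; as $w\to-\infty$, $g(w)\to0$. So $g$ has no limit at $\infty$, and $\infty$ is an essential singularity. Since $g(1/w)=g(w)$, so is $0$.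

**Singular values.** We have $g'(w)=\frac1{10}(1-w^{-2})g(w)$. The critical points are $\pm1$ and the critical values are $e^{\pm1/5}$. Suppose next that a curve $\gamma(\tau)$ tends to $0$ or $\infty$ while $g(\gamma(\tau))\to\alpha\in\mathbb C^*$. Then $\exp(\pi(\gamma(\tau))/10)\to\alpha$. A small disc around $\alpha$ is evenly covered by $\exp$, so for $\tau$ near the end the connected tail of $\pi(\gamma)/10$ stays in one small component of the preimage of that disc. Shrinking the disc, we see that $\pi(\gamma)/10$ converges to a logarithm of $\alpha$. But $\pi(\gamma)\to\infty$. So there is no such curve: the only values in $\mathbb C^*$ over which $g$ fails to be nicely invertible are $e^{\pm1/5}$.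

**Orbits that stay.** On $[1,e]$ the function $g$ is increasing, $g(1)=e^{1/5}>1$, and $g(e)=e^{(e+1/e)/10}<e$, because $e+1/e<10$. Also $0\le g'(x)\le g(x)/10<e/10<1$ there. So $g$ contracts $[1,e]$ into itself and has an attracting fixed point there. Near it the iterates converge uniformly to a constant.

**Orbits that leave.** If $x\ge100$, then $g(x)\ge e^{x/10}\ge2x$. Indeed $e^{10}>2^{10}>200$, and $e^{x/10}-2x$ has derivative $e^{x/10}/10-2>0$ for $x\geq 100$. So $g^n(x)\to\infty$.

A third behavior is conceivable: an orbit that makes ever longer excursions towards $0$ or $\infty$, and after each excursion comes back near a fixed point of $\mathbb C^*$. Single points doing this are not the issue. Can a whole *open set* of points do it together, as one piece of the Fatou set that moves on forever and never returns to a piece it has visited? And can this happen when the singular values stay away from $0$ and $\infty$, as for $g$?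

## 2. The class $\mathcal B^*$, wandering domains, and the two theorems

**Definition (transcendental self-map of $\mathbb C^*$).** A holomorphic $f:\mathbb C^*\to\mathbb C^*$ for which both $0$ and $\infty$ are essential singularities.

**Definition (Fatou and Julia sets).** $F(f)$ is the set of $z\in\mathbb C^*$ having a neighborhood on which $(f^n)_{n\in\mathbb N}$ is a normal family (as maps to $\hat{\mathbb C}$); $J(f)=\mathbb C^*\setminus F(f)$.

If $z\in F(f)$, then $f(z)\in F(f)$. To see this, take a small closed disc $D$ around $z$ on which the iterates are normal. Then $f(D)$ contains a neighborhood of $f(z)$, and a subsequence of $f^{n_j}$ converges uniformly on $f(D)$ as soon as the corresponding subsequence of $f^{n_j+1}$ converges uniformly on $D$. So for a Fatou component $U$ the connected set $f^n(U)$ lies in one Fatou component, and we let "$f^n(U)$", as a component, mean that component.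

**Definition (escaping set).** With closures taken in $\hat{\mathbb C}$,
$$\omega(z,f)=\bigcap_{n\in\mathbb N}\overline{\{f^k(z):k\ge n\}},\qquad I(f)=\{z\in\mathbb C^*:\ \omega(z,f)\subseteq\{0,\infty\}\}.$$
For the map $g$ of Section 1, $[100,\infty)\subset I(g)$, while points of $[1,e]$ have a single point of $\mathbb C^*$ as $\omega$-limit set. An orbit may also hop between $0$ and $\infty$ and still be escaping. What is forbidden is an accumulation point in $\mathbb C^*$.

**Definition (singular values, class $\mathcal B^*$).** $\operatorname{sing}(f^{-1})$ is the set of critical values and asymptotic values of $f$ in $\mathbb C^*$; here $\alpha$ is an asymptotic value if $f(\gamma(\tau))\to\alpha$ along some curve $\gamma$ tending to $0$ or $\infty$. The class $\mathcal B^*$ consists of the transcendental self-maps of $\mathbb C^*$ for which $\operatorname{sing}(f^{-1})$ is bounded away from $0,\infty$.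

For instance $g\in\mathcal B^*$. An example with an asymptotic value in $\mathbb C^*$ is $\exp(e^w+1/w)$: along the negative reals $w\to-\infty$ it tends to $1$.

**Definition (wandering domain).** A Fatou component $U$ such that $f^m(U)=f^n(U)$ if and only if $m=n$. Two Fatou components $U,U'$ are in the same *grand orbit* if $f^i(U)$ and $f^{i'}(U')$ lie in the same component for some $i,i'\ge0$. The component of $F(g)$ that contains the attracting fixed point of Section 1 is *not* wandering: it is mapped into itself.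

Two facts frame the question. (i) For every $f\in\mathcal B^*$ one has $I(f)\subseteq J(f)$. (ii) The Eremenko–Lyubich class $\mathcal B$ consists of the transcendental entire functions whose critical values and finite asymptotic values form a bounded set, and there are functions in $\mathcal B$ with wandering domains outside the escaping set (Bishop). N. Fagella and D. Martí-Pete ("Dynamic rays of bounded-type transcendental self-maps of the punctured plane", arXiv:1603.03311, 2016) ask whether functions in $\mathcal B^*$ can have wandering domains outside the escaping set: is there $f\in\mathcal B^*$ with a wandering domain $U\not\subseteq I(f)$?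

By (i), a Fatou component of a map in $\mathcal B^*$ never meets $I(f)$. So the question is whether a map in $\mathcal B^*$ can have a wandering domain at all. The proof below does not use (i) or (ii); it shows directly that the orbits come back.

**Theorem 1.** There is an entire function $h$ such that $f(w)=\exp\big(h(w+1/w)\big)$ belongs to $\mathcal B^*$ and has a wandering domain $U$. For every $w\in U$, $\omega(w,f)$ contains $1/e$ and meets $\{0,\infty\}$. In particular $U\cap I(f)=\emptyset$.

The same construction lets us prescribe the itinerary. Call $n\in\mathbb N=\{1,2,\dots\}$ *preperiodic* under $\sigma:\mathbb N\to\mathbb N$ if $\sigma^i(n)=\sigma^j(n)$ for some $i\ne j$. Under $\sigma(n)=n+1$ no $n$ is preperiodic.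

**Theorem 2.** Put $c_n=2\pi i(n+10)$ for $n\ge1$, and let $W_n$ be the root of $W+1/W=c_n$ with $|W_n|>1$, so $W_n\to\infty$. Let $\sigma:\mathbb N\to\mathbb N$ satisfy $\sigma(n)\le An$ for some constant $A\ge1$, and let $(\theta_n)\in\{+1,-1\}^{\mathbb N}$ be arbitrary. Then there are $f\in\mathcal B^*$ and integers $k_n\ge1$ with
$$f'(W_n^{\pm1})=0,\qquad f(W_n^{\pm1})\to1/e,\qquad f^{k_n+1}(W_n^{\pm1})=W_{\sigma(n)}^{\,\theta_n}\qquad(n\ge1),$$
and:

* (a) If $n$ is not preperiodic under $\sigma$, then $W_n$ and $1/W_n$ lie in wandering domains disjoint from $I(f)$. For every $z$ in such a domain, $1/e,\infty\in\omega(z,f)$, and $0\in\omega(z,f)$ if and only if $\theta_{\sigma^j(n)}=-1$ for infinitely many $j$.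
* (b) For non-preperiodic $n,n'$, the wandering domains containing $W_n^{\pm1}$ and $W_{n'}^{\pm1}$ are in the same grand orbit if and only if the $\sigma$-orbits of $n,n'$ meet.
* (c) If $n$ is $\sigma$-periodic, one of $W_n^{\pm1}$ is a superattracting periodic point.

For example, $\sigma(n)=2n$ gives $f\in\mathcal B^*$ with infinitely many grand orbits of wandering domains outside $I(f)$.

From now on the data $(\sigma,\theta)$ are fixed as in Theorem 2. For Theorem 1 take $\sigma(n)=n+1$, $\theta_n=+1$, $A=2$.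

The textbook theorems we use are those of Rouché, Montel, Hurwitz, and the following three. **Koebe:** if $\Psi$ is univalent on $D(c,\delta)$, then $\Psi(D(c,\delta))\supset D(\Psi(c),\delta|\Psi'(c)|/4)$. **Schwarz (double zero):** if $|u|\le B$ on $D(c,R)$ and $u(c)=u'(c)=0$, then $|u(z)|\le B|z-c|^2/R^2$. **Schauder:** a continuous self-map of a nonempty compact convex subset of a Banach space has a fixed point.

## 3. A map whose far-away critical points all land on a repelling fixed point

If $h$ is entire and $f=\exp\circ h\circ\pi$, then $\pi(f(w))=2\cosh h(\pi(w))$. So with $p=2\cosh\circ h$,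
$$\pi\circ f=p\circ\pi .\tag{1}$$
We may therefore work with the entire function $p$ in the $z$-plane, $z=\pi(w)$. Far away in the $z$-plane means near $0$ or near $\infty$ in the $w$-plane.

Let
$$q=2\cosh1=e+\tfrac1e>3,\qquad a=\frac2{\cosh q-1},\qquad h_0(z)=-1+a(\cosh z-1),\qquad p_0=2\cosh\circ h_0 .$$
Since $\cosh q>\cosh3>10$, we have $0<a<2/9$. (Numerically $q\approx3.09$ and $a\approx0.2$.) Write $f_0=\exp\circ h_0\circ\pi$. By hand:

* $h_0(q)=-1+2=1$, so $p_0(q)=2\cosh1=q$. The point $q$ is fixed, with multiplier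
$$\lambda_0=p_0'(q)=2\sinh(1)\,a\sinh q=4\sinh1\cdot\frac{\sinh q}{\cosh q-1}>4 ,$$
because $\sinh 1>1$ and $\sinh q>\cosh q-1$. So $q$ is repelling.
* $h_0(c_n)=-1$ and $h_0'(c_n)=a\sinh c_n=0$. So all $c_n$ are critical points, and $p_0(c_n)=2\cosh(-1)=q$.

In the $w$-plane, $\pi(e)=\pi(1/e)=q$, so $f_0(e)=f_0(1/e)=\exp h_0(q)=e$. The critical points $W_n^{\pm1}$, which tend to $\infty$ and $0$, follow the path $W_n^{\pm1}\mapsto1/e\mapsto e\mapsto e\mapsto\cdots$. A neighborhood of $W_n$ is squashed onto a neighborhood of $1/e$, which is what we want. But then it lands on $e$, which is a repelling fixed point (its multiplier is $\lambda_0$, by (1) and $\pi'(e)\ne0$). So $e\in J(f_0)$ and hence $W_n^{\pm1}\in J(f_0)$: for $f_0$ these critical points are useless as centers of Fatou components.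

**The plan.** Move each critical value $p(c_n)$ slightly off $q$, to a point $v_n$ so chosen that $v_n$ drifts away from $q$ along the repelling direction and lands, after $k_n$ steps, *exactly on another critical point*:
$$c_n\ \mapsto\ v_n\approx q\ \mapsto\ \cdots\ \mapsto\ y_n\ \mapsto\ c_{\sigma(n)}\ \mapsto\ v_{\sigma(n)}\approx q\ \mapsto\ \cdots$$
The orbit returns close to $q$ infinitely often, and it visits $c_{\sigma^i(n)}\to\infty$. A disc around $c_n$ of small radius $\delta$ has an image of radius about $\delta^2$ around $v_n$, and the journey to $c_{\sigma(n)}$ multiplies this by some $\Lambda_n$. If $\Lambda_n$ is moderate, squaring wins and the disc is carried along.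

**Finite cases.** If we aim only $c_1$ and send it back to itself ($\sigma(1)=1$), then $c_1$ becomes a superattracting periodic point of $p$. This is a Fatou domain, but a periodic one. A self-map of any finite set of indices has every index preperiodic. So with this scheme infinitely many critical values have to be aimed at once.

## 4. Inverse branches of $p_0$ that contract towards $q$

**What this section is for.** To land on $c_{\sigma(n)}$ we pull it back towards $q$. We need an inverse branch of $p_0$ that contracts on a half plane containing $q$, and inverse branches that bring $c_m$ into this half plane.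

The function $\cosh$ maps the half strip $\{\operatorname{Re}u>0,\ |\operatorname{Im}u|<\pi\}$ conformally onto $\mathbb C\setminus(-\infty,1]$; let $\mathcal A$ be the inverse. For $u=x+iy$ we have $|\cosh u|^2=\sinh^2x+\cos^2y=\cosh^2x-\sin^2y$ and $|\sinh u|^2=\sinh^2x+\sin^2y$, so for $x\geq 0$
$$\sinh x\le|\cosh u|\le\cosh x,\qquad|\sinh u|\ge\sinh x .\tag{2}$$

Let $\Omega=\mathbb C\setminus(-\infty,2]$ and, on $\Omega$,
$$\beta(\zeta)=\mathcal A(\zeta/2),\qquad\psi_0^+(\zeta)=\psi_0(\zeta)=\mathcal A\Big(\frac{\beta(\zeta)+1+a}{a}\Big).$$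
Thus $2\cosh\beta(\zeta)=\zeta$ and $\operatorname{Re}\beta>0$. The argument of the outer $\mathcal A$ has real part $>1+1/a>5.5>\cosh2$. So $\psi_0$ is well defined, and (2) gives $\cosh\operatorname{Re}\psi_0\ge|\cosh\psi_0|>\cosh2$, i.e. $\operatorname{Re}\psi_0>2$. From $a\cosh\psi_0=\beta+1+a$ we get $h_0\circ\psi_0=\beta$, hence $p_0\circ\psi_0=\mathrm{id}$. Finally $\beta(q)=1$ and $(2+a)/a=\cosh q$, so $\psi_0(q)=q$.

**Step 4.1 (a lower bound for $\operatorname{Re}\psi_0$).** *If $\zeta\in\Omega$ and $|\zeta|\ge\rho>2$, then*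
$$\operatorname{Re}\psi_0(\zeta)\ge\psi_0(\rho).\tag{3}$$
By (2), $\cosh\operatorname{Re}\beta(\zeta)\ge|\zeta|/2\ge\rho/2$, so $\operatorname{Re}\beta(\zeta)\ge\beta(\rho)$. Hence $\cosh\operatorname{Re}\psi_0(\zeta)\ge|\cosh\psi_0(\zeta)|\ge(\beta(\rho)+1+a)/a=\cosh\psi_0(\rho)$.

**Step 4.2 (an upper bound for $|\psi_0'|$).** *If $\operatorname{Re}\zeta\ge\rho>2$, then*
$$|\psi_0'(\zeta)|\le\psi_0'(\rho).\tag{4}$$
Differentiating $p_0(\psi_0(\zeta))=\zeta$ gives $2\sinh\beta(\zeta)\cdot a\sinh\psi_0(\zeta)\cdot\psi_0'(\zeta)=1$. Since $(2\sinh\beta)^2=\zeta^2-4$,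
$$|\psi_0'(\zeta)|^{-1}=|\zeta^2-4|^{1/2}\,a\,|\sinh\psi_0(\zeta)| .$$
Here $|\zeta^2-4|=|\zeta-2||\zeta+2|\ge\rho^2-4$, and $|\sinh\psi_0(\zeta)|\ge\sinh\operatorname{Re}\psi_0(\zeta)\ge\sinh\psi_0(\rho)$ by (2) and (3). For $\zeta=\rho$ all of these are equalities.

**Step 4.3 (the half plane $P$).** Since $\psi_0'(q)=1/\lambda_0<1/4$, continuity lets us fix $r\in(2,q)$ with $\psi_0'(r)\le1/4$. Put
$$P=\{\operatorname{Re}z>r\}.$$
By (4), $\psi_0'\le\frac14$ on $[r,q]$, so $q-\psi_0(r)\le(q-r)/4$. By (3) and (4), on $P$,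
$$\operatorname{Re}\psi_0\ge q-\tfrac{q-r}4,\qquad|\psi_0'|\le\tfrac14 .\tag{5}$$

**Step 4.4 (bringing $c_m$ into $P$).** Let $D_m=D(c_m,1)$. It lies in the upper half plane, and $|\zeta|\ge22\pi-1>68>q$ on it. By (3) with $\rho=q$, $\operatorname{Re}\psi_0\ge q$ on $D_m$. There is a second branch. On the upper half plane $\operatorname{Im}\beta\in(0,\pi)$, so $-\beta+1+a$ is not real on $D_m$, and
$$\psi_0^-(\zeta)=\mathcal A\Big(\frac{-\beta(\zeta)+1+a}a\Big)$$
is well defined there, with $h_0\circ\psi_0^-=-\beta$ and again $p_0\circ\psi_0^-=\mathrm{id}$. Since $|\zeta|/2\le\cosh\operatorname{Re}\beta\le e^{\operatorname{Re}\beta}$, we have $\operatorname{Re}\beta\ge\log34>3.5$. So $|-\beta+1+a|\ge2.5-a>2+a$ (as $a<1/4$), whence $\cosh\operatorname{Re}\psi_0^-\ge|\cosh\psi_0^-|\ge(2+a)/a=\cosh q$ and $\operatorname{Re}\psi_0^-\ge q$ on $D_m$.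

The two signs matter in the $w$-plane. If $y=\psi_0^{\pm}(c_m)$, then $\exp h_0(y)=\exp(\pm\beta(c_m))$, and $\exp\beta(c_m)=W_m$, because $e^\beta+e^{-\beta}=c_m$ and $\operatorname{Re}\beta>0$. So the sign decides between arriving near $\infty$ and arriving near $0$.

## 5. Bumps at the critical points, and why aiming one at a time does not close up

**What this section is for.** We build perturbations that change the value of $h_0$ at one critical point $c_n$ and leave everything else we know about $h_0$ at the $c_m$ and at $q$ intact.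

Let
$$\kappa_n(z)=2(\cosh z-1)\Big[\frac1{(z-c_n)^2}-\frac1{(q-c_n)^2}\Big],\qquad S(z)=\frac{2(\cosh z-1)}{z^2}=\Big(\frac{\sinh(z/2)}{z/2}\Big)^2 .$$
As $\cosh$ has period $2\pi i$, the first term of $\kappa_n$ is $S(z-c_n)$. From $\frac{\sinh u}u=\int_0^1\cosh(u\tau)\,d\tau$ we get $|\sinh u/u|\le e^{|\operatorname{Re}u|}$, so $|S(z-c_n)|\le e^{|\operatorname{Re}z|}$. The second term is at most $4e^{|\operatorname{Re}z|}/|q-c_n|^2\le e^{|\operatorname{Re}z|}$. The function $S$ is even, $S(0)=1$, $S'(0)=0$, and $S$ has double zeros at the other points of $2\pi i\mathbb Z$; $\cosh z-1$ has double zeros at all $c_m$. So $\kappa_n$ is entire and, for $m,n\ge1$,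
$$|\kappa_n(z)|\le2e^{|\operatorname{Re}z|},\qquad\kappa_n(c_m)=\delta_{nm},\qquad\kappa_n'(c_m)=0,\qquad\kappa_n(q)=0 .\tag{6}$$

For $\varepsilon>0$ let
$$K=\{\eta=(\eta_n)\in\ell^1:\ |\eta_n|\le\varepsilon/n^2\}$$
(complex sequences). $K$ is convex. It is compact in $\ell^1$: a sequence in $K$ has a coordinatewise convergent subsequence, and since all coordinates are dominated by $\varepsilon/n^2$, it converges in $\ell^1$. For $\eta\in K$ put
$$H_\eta=\sum_n\eta_n\kappa_n,\quad h_\eta=h_0+H_\eta,\quad p_\eta=2\cosh\circ h_\eta,\quad f_\eta=\exp\circ h_\eta\circ\pi .$$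
By (6) and $\sum n^{-2}<2$ the series converges locally uniformly. Together with Cauchy's estimate on discs of radius $1$,
$$|H_\eta(z)|\le4\varepsilon e^{|\operatorname{Re}z|},\quad|H_\eta'(z)|\le4e\varepsilon e^{|\operatorname{Re}z|},\quad|H_\eta(z)-H_{\eta'}(z)|\le2\|\eta-\eta'\|_1e^{|\operatorname{Re}z|}.\tag{7}$$
Moreover
$$h_\eta(c_n)=-1+\eta_n,\qquad h_\eta'(c_n)=0,\qquad h_\eta(q)=1,\qquad p_\eta(q)=q,\tag{8}$$
and therefore
$$f_\eta(1/e)=\exp h_\eta(q)=e=f_\eta(e).\tag{9}$$
We fix $\varepsilon$ once and for all with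
$$\varepsilon<\frac a{64e},\qquad C_1\varepsilon<\min\Big\{\frac18,\frac{q-r}4\Big\},\qquad C_1=\frac{60}a .\tag{10}$$

**The direct attempt.** The $c_n$ are now decoupled: $\eta_n$ alone sets the critical value $p_\eta(c_n)=2\cosh(-1+\eta_n)$. So the obvious thing is to pull $c_{\sigma(n)}$ back with the branches of Section 4 and to choose $\eta_n$ such that
$$p_\eta(c_n)=v_n:=\psi_0^{k_n-1}\big(\psi_0^{\theta_n}(c_{\sigma(n)})\big),\qquad\text{that is, take}\quad\eta_n=1-\beta(v_n).$$
(Then $2\cosh(-1+\eta_n)=2\cosh\beta(v_n)=v_n$.) This $v_n$ is carried to $c_{\sigma(n)}$ by $p_0^{k_n}$. But the map we iterate is $p_\eta$. And every coordinate of $\eta$ moves the map all along the journey: for $z\in P\setminus\{q\}$ and *every* $m$ we have $\kappa_m(z)\ne0$. Indeed $\cosh z=1$ only on the imaginary axis, and $(z-c_m)^2=(q-c_m)^2$ only for $z=q$ and for $z=2c_m-q$, which has negative real part. So changing any one $\eta_m$ changes $h_\eta$ at every point of $P$ except $q$. Correcting one aim disturbs the maps by which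 all aims, including the corrected one, are defined. There is no order in which to choose the $\eta_n$ so that earlier choices stay valid.

**The way past this point** is to stop choosing one at a time. If $\psi_\eta^\pm$ denote the inverse branches of $p_\eta$, what we want is the infinite coupled system
$$\eta_n=1-\beta\big(\psi_\eta^{k_n-1}\circ\psi_\eta^{\theta_n}(c_{\sigma(n)})\big)\qquad(n\ge1),$$
which says that $\eta$ is a fixed point of a map of $K$. Because $\psi_\eta$ contracts towards the common fixed point $q$ at a rate independent of $\eta\in K$, we can choose the $k_n$ *before* $\eta$, so large that the right-hand side is at most $\varepsilon/n^2$ for all $\eta\in K$. Schauder's theorem then solves all equations at once. Section 7 constructs the branches and Section 8 solves the system. First we check that it does not matter for membership in $\mathcal B^*$ which $\eta$ we get.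

## 6. Every $f_\eta$ with $\eta\in K$ lies in $\mathcal B^*$

**Step 6.1 (essential singularities).** As $x\to+\infty$, (7) gives
$$\operatorname{Re}h_\eta(x)\ge a\cosh x-1-a-4\varepsilon e^x\to+\infty,$$
because $a\cosh x\ge\frac a2e^x$ and $4\varepsilon<a/2$. In the same way, since $\cosh(x+i\pi)=-\cosh x$, $\operatorname{Re}h_\eta(x+i\pi)\to-\infty$. Each $z$ with $|z|$ large equals $\pi(w)=\pi(1/w)$ with $w$ near $\infty$. So both $0$ and $\infty$ are cluster values of $f_\eta$ at $\infty$ and at $0$, and $f_\eta$ has no limit in $\hat{\mathbb C}$ at either point. Both are essential singularities. Clearly $f_\eta$ maps $\mathbb C^*$ holomorphically into $\mathbb C^*$.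

**Step 6.2 (critical values).** For $x\ge1$, $e^{-x}\sinh x=\frac12(1-e^{-2x})\ge\frac25$. So if $|\operatorname{Re}z|\ge1$, then
$$|h_0'(z)|=|a\sinh z|\ge a\sinh|\operatorname{Re}z|\ge\tfrac{2a}5e^{|\operatorname{Re}z|}>4e\varepsilon e^{|\operatorname{Re}z|}\ge|H_\eta'(z)|,$$
as $4e\varepsilon<a/16$; hence $h_\eta'(z)\ne0$. So the critical points of $h_\eta$ lie in $\{|\operatorname{Re}z|<1\}$, where $|h_\eta|$ is bounded. As $f_\eta'=f_\eta\cdot(h_\eta'\circ\pi)\cdot\pi'$, the critical points of $f_\eta$ are $\pm1$ and the $w$ with $h_\eta'(\pi(w))=0$. All critical values are therefore of the form $e^\xi$ with $\xi$ in a bounded set, and so they are bounded away from $0,\infty$.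

**Step 6.3 (no asymptotic values in $\mathbb C^*$).** Suppose $\gamma(\tau)\to0$ or $\infty$ and $f_\eta(\gamma(\tau))\to\alpha\in\mathbb C^*$ as $\tau\to1$. Put $Z=\pi\circ\gamma$, so $Z\to\infty$. As $\exp h_\eta(Z(\tau))\to\alpha$, the lifting argument of Section 1 shows that $h_\eta(Z(\tau))$ converges to some $\ell$. Since
$$|h_\eta(z)|\ge a\sinh|\operatorname{Re}z|-1-a-4\varepsilon e^{|\operatorname{Re}z|}\to\infty\quad\text{as }|\operatorname{Re}z|\to\infty,$$
$|\operatorname{Re}Z|\le M'$ for some $M'$ and all $\tau$ near $1$, so $|\operatorname{Im}Z|\to\infty$. In the strip $\{|\operatorname{Re}z|\le M'\}$ each $S(z-c_n)\to0$ as $|\operatorname{Im}z|\to\infty$ (the numerator is bounded), and $|S(z-c_n)|\le e^{M'}$. By dominated convergence $\sum_n\eta_nS(z-c_n)\to0$, so in the strip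
$$h_\eta(z)=-1+a'(\cosh z-1)+o(1),\qquad a'=a-2\sum_n\eta_n(q-c_n)^{-2}.$$
Here $a'\ne0$, because the sum is at most $2\varepsilon$ in modulus and $4\varepsilon<a$. Hence $\cosh Z-1$ converges to $(\ell+1)/a'$. But $|\operatorname{Im}Z|\to\infty$ continuously. So there are parameters tending to $1$ with $\operatorname{Im}Z\in2\pi\mathbb Z$, where $\cosh Z-1\ge0$, and others tending to $1$ with $\operatorname{Im}Z\in\pi+2\pi\mathbb Z$, where $\cosh Z-1\le-2$. This contradicts convergence.

So $f_\eta\in\mathcal B^*$ for every $\eta\in K$.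

## 7. Inverse branches of $p_\eta$ with bounds uniform in $\eta\in K$

**What this section is for.** We correct $\psi_0^\pm$ to inverse branches of $p_\eta$ by a map close to the identity, with continuity in $\eta$ and estimates not depending on $\eta$.

**Lemma 1.** Let $X=\{\operatorname{Re}z>1\}$ and $\eta\in K$. For $z_0\in X$ the equation $h_\eta(z)=h_0(z_0)$ has exactly one solution $z=:\chi_\eta(z_0)$ in $D(z_0,1/2)$. Moreover $|\chi_\eta(z_0)-z_0|\le C_1\varepsilon$, $\chi_\eta$ is holomorphic on $X$, $(z_0,\eta)\mapsto\chi_\eta(z_0)$ is continuous on $X\times K$, and $|\chi_\eta'(z_0)-1|\le2C_1\varepsilon$ if $\operatorname{Re}z_0\ge3/2$.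

*Proof.* Let $x=\operatorname{Re}z_0$, $d=z-z_0$ and $|d|=\rho\in[C_1\varepsilon,1/2]$. We compare $h_0-h_0(z_0)$ with $H_\eta$ on this circle. We have
$$\cosh z-\cosh z_0=2\sinh\big(z_0+\tfrac d2\big)\sinh\tfrac d2 .$$
For $|u|\le1$, $|\sinh u-u|\le\sinh|u|-|u|\le(\sinh1-1)|u|\le|u|/2$, so $|\sinh u|\ge|u|/2$ and $|\sinh\frac d2|\ge\frac\rho4$. Next, $\operatorname{Re}(z_0+\frac d2)\ge x-\frac14>0$ and
$$e^{-x}\sinh(x-\tfrac14)=\tfrac12\big(e^{-1/4}-e^{1/4-2x}\big)\ge\tfrac12\big(e^{-1/4}-e^{-7/4}\big)\ge0.3 ,$$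
so $|\sinh(z_0+\frac d2)|\ge0.3e^x$. Therefore
$$|h_0(z)-h_0(z_0)|\ge0.15\,a\rho e^x\ge9\varepsilon e^x>8\varepsilon e^x\ge4\varepsilon e^{x+1/2}\ge|H_\eta(z)| .$$
The zeros of $h_0-h_0(z_0)$ are $\pm z_0+2\pi ik$. The points $-z_0+2\pi ik$ have real part $<-1$, and the points $z_0+2\pi ik$, $k\ne0$, are at distance at least $2\pi$ from $z_0$. So in $D(z_0,1/2)$ there is only $z_0$, which is simple as $\sinh z_0\ne0$. By Rouché, $h_\eta-h_0(z_0)$ has exactly one zero in $D(z_0,\rho)$ for every $\rho\in[C_1\varepsilon,1/2]$. This gives existence and uniqueness ($\rho=1/2$) and the bound ($\rho=C_1\varepsilon$).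

For regularity fix $z_*\in X$, and let $z_0\in X$ with $|z_0-z_*|<1/8$. As $C_1\varepsilon<1/8$, the zero lies in $D(z_*,1/4)$, and $\overline{D(z_*,1/4)}\subset D(z_0,1/2)$, so it is the only one there. Hence
$$\chi_\eta(z_0)=\frac1{2\pi i}\oint_{|z-z_*|=1/4}\frac{z\,h_\eta'(z)}{h_\eta(z)-h_0(z_0)}\,dz,$$
with nonvanishing denominator. This is holomorphic in $z_0$. It is jointly continuous in $(z_0,\eta)$ because $h_\eta$, and by Cauchy also $h_\eta'$, depends continuously on $\eta\in\ell^1$ uniformly on compact sets, by (7). Finally, if $\operatorname{Re}z_0\ge3/2$, then $D(z_0,1/2)\subset X$, and Cauchy's estimate for $\chi_\eta-\mathrm{id}$ on this disc gives the derivative bound. $\square$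

Put $\psi_\eta=\psi_\eta^+=\chi_\eta\circ\psi_0$ on $\Omega$ and $\psi_\eta^-=\chi_\eta\circ\psi_0^-$ on $\bigcup_mD_m$. Both are defined, since $\operatorname{Re}\psi_0>2$ and $\operatorname{Re}\psi_0^-\ge q>2$.

**Step 7.1 (they are inverse branches).** By definition of $\chi_\eta$, where $\psi^\pm_\eta$ is defined,
$$h_\eta\circ\psi_\eta^\pm=h_0\circ\psi_0^\pm=\pm\beta,\qquad p_\eta\circ\psi_\eta^\pm=\mathrm{id}.\tag{11}$$
In particular each $\psi_\eta^\pm$ is injective where it is defined. Since $h_\eta(q)=1=h_0(q)$, uniqueness in Lemma 1 gives $\chi_\eta(q)=q$ and $\psi_\eta(q)=q$.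

**Step 7.2 (uniform contraction).** By (5), (10) and Lemma 1, on $P$
$$\operatorname{Re}\psi_\eta\ge q-\tfrac{q-r}4-C_1\varepsilon>r,\qquad|\psi_\eta'|\le\tfrac14(1+2C_1\varepsilon)\le\tfrac13 .$$
On $D_m$, $\operatorname{Re}\psi_\eta^\pm\ge q-C_1\varepsilon>r$ by Step 4.4. So
$$\psi_\eta(P)\subset P,\qquad\psi_\eta^\pm(D_m)\subset P,\qquad|\psi_\eta^j(\zeta)-q|\le3^{-j}|\zeta-q|\quad(\zeta\in P,\ j\ge0),\tag{12}$$
the last because $P$ is convex and contains the fixed point $q$.

From now on $C$ denotes constants $\ge1$, possibly different at each occurrence, that depend only on the fixed numbers $a,r,\varepsilon$, not on $n$, $m$ or $\eta\in K$.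

**Step 7.3 (how fast $p_\eta$ can expand).** *For $\zeta\in P$ (sign $+$) or $\zeta\in D_m$ (either sign),*
$$e^{\operatorname{Re}\psi_\eta^\pm(\zeta)}\le C|\zeta|,\qquad|p_\eta'(\psi_\eta^\pm(\zeta))|\le C|\zeta|^2 .\tag{13}$$
For $x\ge0$, $e^x\le2\sinh x+1$. With (2) this gives $e^{\operatorname{Re}\beta(\zeta)}\le|\zeta|+1$, so $\operatorname{Re}\beta(\zeta)\le|\zeta|$ and $|\beta(\zeta)|\le|\zeta|+\pi$. With $z_0=\psi_0^\pm(\zeta)$ it also gives
$$e^{\operatorname{Re}z_0}\le2|\cosh z_0|+1\le\tfrac2a\big(|\beta(\zeta)|+1+a\big)+1\le C|\zeta| ,$$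
as $|\zeta|>2$. Passing to $\chi_\eta(z_0)$ costs a factor at most $e^{1/8}$, which proves the first bound. For the second, put $z=\psi_\eta^\pm(\zeta)$, so that $p_\eta'(z)=2\sinh h_\eta(z)\cdot h_\eta'(z)$. By (11), $|2\sinh h_\eta(z)|=|\zeta^2-4|^{1/2}\le|\zeta|+2$; by (7), $|h_\eta'(z)|\le(a+4e\varepsilon)e^{\operatorname{Re}z}\le C|\zeta|$.

**Step 7.4 (the first pullback of $c_m$).** There is a constant $C_2\ge1$ with
$$|\psi_\eta^\pm(c_m)-q|\le C_2m\qquad(m\ge1,\ \eta\in K).\tag{14}$$
Indeed $0<\operatorname{Re}\psi_\eta^\pm(c_m)\le e^{\operatorname{Re}\psi_\eta^\pm(c_m)}\le C|c_m|\le Cm$ by (13), and $|\operatorname{Im}\psi_\eta^\pm(c_m)|\le\pi+1$.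

## 8. Hitting all targets at once by Schauder's theorem

**Step 8.1 (choosing the travel times).** Since $2\sinh\beta\cdot\beta'=1$, on $P$ we have $|\beta'(\zeta)|=|\zeta^2-4|^{-1/2}\le(r^2-4)^{-1/2}=:C_3$. Let $k_n\ge1$ be the least integer with
$$C_3\,3^{-(k_n-1)}\,C_2\,\sigma(n)\le\varepsilon/n^2 .\tag{15}$$
The $k_n$ do not depend on $\eta$. By minimality, and since $3^{-(k_n-1)}\le\varepsilon/(C_2C_3n^2)$,
$$k_n\le C(1+\log n+\log\sigma(n)),\qquad k_n\to\infty .\tag{16}$$

**Step 8.2 (the fixed point).** For $\eta\in K$ define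
$$T(\eta)_n=1-\beta\big(\psi_\eta^{k_n-1}\circ\psi_\eta^{\theta_n}(c_{\sigma(n)})\big),$$
where $\psi_\eta^{\theta_n}$ is $\psi_\eta^+$ or $\psi_\eta^-$ according to the sign $\theta_n$. By (14) the point $\psi_\eta^{\theta_n}(c_{\sigma(n)})\in P$ has distance at most $C_2\sigma(n)$ from $q$, and by (12) its image under $\psi_\eta^{k_n-1}$ has distance at most $3^{-(k_n-1)}C_2\sigma(n)$ from $q$. As $\beta(q)=1$ and $\beta$ is $C_3$-Lipschitz on the convex set $P$,
$$|T(\eta)_n|\le C_3\,3^{-(k_n-1)}C_2\,\sigma(n)\le\varepsilon/n^2 .$$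
So $T$ maps $K$ into $K$. Each coordinate of $T$ is continuous, since $(\zeta,\eta)\mapsto\psi_\eta^\pm(\zeta)$ is jointly continuous by Lemma 1 and finitely many such maps are composed. As all coordinates are dominated by $\varepsilon/n^2$, $T$ is continuous in $\ell^1$ by dominated convergence. By Schauder's theorem $T$ has a fixed point. **Fix such an $\eta$** and write $h,p,f,\psi^\pm$, and $\psi=\psi^+$, for the corresponding objects.

**Step 8.3 (reading off the orbits).** Put $y_n=\psi^{\theta_n}(c_{\sigma(n)})\in P$. The fixed point equation is $\beta(\psi^{k_n-1}(y_n))=1-\eta_n$. Taking $2\cosh$ and using (8),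
$$v_n:=p(c_n)=2\cosh(-1+\eta_n)=2\cosh(1-\eta_n)=\psi^{k_n-1}(y_n).$$
Since $p\circ\psi^\pm=\mathrm{id}$,
$$p^j(v_n)=\psi^{k_n-1-j}(y_n)\in P\ \ (0\le j\le k_n-1),\qquad p^{k_n-1}(v_n)=y_n,\qquad p^{k_n}(v_n)=c_{\sigma(n)} .\tag{17}$$

## 9. Squaring against expansion

**What this section is for.** We find discs $G_i$ around the critical points $c_{\sigma^i(n)}$ that are carried into one another by $p$.

**Step 9.1 (the expansion along one journey).** Let $m=\sigma(n)$ and $\Psi_n=\psi^{k_n-1}\circ\psi^{\theta_n}$ on $D_m$. It is univalent, $\Psi_n(c_m)=v_n$, and $p^{k_n}\circ\Psi_n=\mathrm{id}$. Put $\Lambda_n=|(p^{k_n})'(v_n)|=1/|\Psi_n'(c_m)|$. This is the product of the $k_n$ factors $|p'(p^j(v_n))|$, $0\le j<k_n$. By (17), $p^j(v_n)=\psi^\pm(\zeta)$, where either $\zeta=c_m$ (for $j=k_n-1$), or the sign is $+$ and $\zeta=\psi^{k_n-2-j}(y_n)\in P$ with $|\zeta|\le q+C_2m$ by (12) and (14). So $|\zeta|\le Cm$, each factor is at most $Cm^2$ by (13), and by (16)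
$$\log\Lambda_n\le k_n(C+2\log\sigma(n))\le C(1+\log n+\log\sigma(n))^2 .\tag{18}$$

**Step 9.2 (a disc that makes the journey).** For $0<\delta\le1$, Koebe's theorem on $D(c_m,\delta)$ gives $\Psi_n(D(c_m,\delta))\supset D(v_n,\delta/(4\Lambda_n))$. Hence
$$p^{k_n}\big(D(v_n,\tfrac\delta{4\Lambda_n})\big)\subset D(c_{\sigma(n)},\delta),\qquad p^j\big(D(v_n,\tfrac\delta{4\Lambda_n})\big)\subset P\quad(0\le j<k_n),\tag{19}$$
the latter because $p^j\circ\Psi_n=\psi^{k_n-1-j}\circ\psi^{\theta_n}$ maps $D_m$ into $P$ by (12).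

**Step 9.3 (the squaring at $c_n$).** By (7) there is $M_0$ with $|h|\le M_0$, hence $|p|\le2e^{M_0}$, on $\{|\operatorname{Re}z|\le2\}$. Put $M=e^{M_0}$. On $D(c_n,2)$ the functions $p-v_n$ and $h-(-1+\eta_n)$ have a zero of order at least two at $c_n$ and are bounded by $4M$ and $2M_0\le4M$. By Schwarz's lemma,
$$|p(z)-v_n|\le M|z-c_n|^2,\qquad|h(z)-(-1+\eta_n)|\le M|z-c_n|^2\qquad(|z-c_n|<2).\tag{20}$$

**Step 9.4 (the radii).** Let $n$ be non-preperiodic and $n_i=\sigma^i(n)$. The $n_i$ are pairwise distinct positive integers, so $n_i\to\infty$; also $n_i\le A^in$. By (18), $\log\Lambda_{n_i}$ is bounded above by a quadratic polynomial in $i$ (with coefficients depending on $A$ and $n$), so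
$$L:=\sum_{i\ge0}2^{-i-1}\max\{0,\log(4M\Lambda_{n_i})\}<\infty .$$
Define $\delta_0=e^{-L-1}$ and $\delta_{i+1}=4M\Lambda_{n_i}\delta_i^2$. Taking logarithms, $-\log\delta_{i+1}=2(-\log\delta_i)-\log(4M\Lambda_{n_i})$, so by induction
$$-\log\delta_i=2^i\Big(L+1-\sum_{j<i}2^{-j-1}\log(4M\Lambda_{n_j})\Big)\ge2^i,\qquad\text{i.e.}\quad\delta_i\le e^{-2^i}<1 .$$

**Step 9.5 (the discs are carried along).** Put $G_i=D(c_{n_i},\delta_i)$. By (20) and the recursion,
$$p(G_i)\subset D(v_{n_i},M\delta_i^2)=D\Big(v_{n_i},\frac{\delta_{i+1}}{4\Lambda_{n_i}}\Big).$$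
Applying (19) with $\delta=\delta_{i+1}$, the next $k_{n_i}$ iterates carry this disc into $G_{i+1}$, and before arrival it stays in $P$. With $N_0=0$, $N_{i+1}=N_i+k_{n_i}+1$,
$$p^{N_i}(G_0)\subset G_i,\qquad p^t(G_0)\subset P\cup\bigcup_iG_i\subset\{\operatorname{Re}z>-1\}\quad(t\ge0).\tag{21}$$

## 10. From the discs to a wandering domain: proof of Theorem 1

Let $n$ be non-preperiodic, and let $Q$ be a connected open neighborhood of $W_n$ (or of $1/W_n$) with $\pi(Q)\subset G_0$; it exists since $\pi(W_n^{\pm1})=c_n$.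

**Step 10.1 ($Q$ lies in the Fatou set).** By (1) and (21), $\operatorname{Re}\pi(f^t(w))=\operatorname{Re}p^t(\pi(w))>-1$ for $w\in Q$, $t\ge0$. Since $\pi(-1)=-2$, no $f^t(Q)$ contains $-1$. So on $Q$ all iterates omit $0,\infty,-1$, and Montel's theorem gives $Q\subset F(f)$. Let $U$ be the Fatou component containing $Q$.

**Step 10.2 (excursions and returns).** For $w\in Q$, $\pi(f^{N_i}(w))\in G_i$ tends to $\infty$, so $f^{N_i}(w)$ accumulates only at points of $\{0,\infty\}$. And $f^{N_i+1}(w)=\exp h(\pi(f^{N_i}(w)))$ where, by (20), $h(\pi(f^{N_i}(w)))$ differs from $-1+\eta_{n_i}$ by at most $M\delta_i^2$. As $\eta_{n_i}\to0$ and $\delta_i\to0$,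
$$f^{N_i+1}\to1/e\quad\text{uniformly on }Q .\tag{22}$$

**Step 10.3 ($U$ is wandering).** The point is that $1/e$ is not periodic: by (9) it is mapped to the fixed point $e\ne1/e$. Suppose $f^i(U)$ and $f^{i+\ell}(U)$, $\ell\ge1$, lie in the same Fatou component $V$. Then $f^\ell(V)$ is a connected subset of $F(f)$ and meets $V$ (both contain $f^{i+\ell}(U)$), so $f^\ell(V)\subset V$. Choose $\tau\in\{0,\dots,\ell-1\}$ such that infinitely many of the numbers $N_j+1$ have the form $i+\tau+\ell s_j$ with $s_j\ge0$; below, $j$ runs through these. Let $V_\tau$ be the Fatou component containing $f^\tau(V)$, and $F=f^\ell$. As $F(f^\tau(V))=f^\tau(F(V))\subset f^\tau(V)$, the connected set $F(V_\tau)$ meets $V_\tau$, so $F(V_\tau)\subset V_\tau$.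

By normality a subsequence of $F^{s_j}$ converges locally uniformly on $V_\tau$ to a holomorphic $\Phi:V_\tau\to\hat{\mathbb C}$. For $w\in Q$, $F^{s_j}(f^{i+\tau}(w))=f^{N_j+1}(w)\to1/e$ by (22). So $\Phi=1/e$ on the nonempty open set $f^{i+\tau}(Q)\subset V_\tau$, and $\Phi\equiv1/e$ by the identity theorem. Take any $x\in V_\tau$. Then $F(x)\in V_\tau$, and along the subsequence
$$\tfrac1e=\Phi(F(x))=\lim F^{s_j}(F(x))=\lim F\big(F^{s_j}(x)\big)=F(1/e)=f^\ell(1/e)=e ,$$
where continuity of $F$ at $1/e\in\mathbb C^*$ was used. This is a contradiction. So the components containing $f^t(U)$, $t\ge0$, are pairwise distinct: $U$ is a wandering domain.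

**Step 10.4 (all points of $U$ have the same $\omega$-limit set).** Suppose $t_j$ is strictly increasing and $f^{t_j}\to\Phi$ locally uniformly on $U$ with $\Phi$ nonconstant. The open set $\Phi(U)$ contains some $y\in\mathbb C^*$, and by Hurwitz $f^{t_j}$ takes the value $y$ in $U$ for all large $j$. Then $f^{t_j}(U)\cap f^{t_{j'}}(U)\ne\emptyset$ for some $j\ne j'$, contradicting Step 10.3. So all such limit functions are constant. If now $b\in\omega(z,f)$ with $z\in U$, choose strictly increasing $t_j$ with $f^{t_j}(z)\to b$. By normality a subsequence converges locally uniformly on $U$, and its limit is the constant $b$, so $b\in\omega(z',f)$ for every $z'\in U$. Hence $\omega(z,f)$ is the same set for all $z\in U$.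

By Step 10.2 this set contains $1/e$ and meets $\{0,\infty\}$. Since $1/e\notin\{0,\infty\}$, $U\cap I(f)=\emptyset$. With $\sigma(n)=n+1$, $\theta_n=+1$, starting index $n=1$, and $f\in\mathcal B^*$ from Section 6, Theorem 1 is proved, and the question of Section 2 has the answer yes. $\blacksquare$

## 11. Prescribed itineraries: proof of Theorem 2

We have $f\in\mathcal B^*$ by Section 6.

**Step 11.1 (the displayed formulas).** Recall $W_m=\exp\beta(c_m)$. By (8), $f'(W_n^{\pm1})=0$, because $h'(\pi(W_n^{\pm1}))=h'(c_n)=0$, and $f(W_n^{\pm1})=e^{-1+\eta_n}\to1/e$. Next, $\pi(e^{-1+\eta_n})=2\cosh(-1+\eta_n)=v_n$. By (1), $f^{j+1}=\exp\circ h\circ p^j\circ\pi$, so by (17) and (11)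
$$f^{k_n+1}(W_n^{\pm1})=f^{k_n}(e^{-1+\eta_n})=\exp h(p^{k_n-1}(v_n))=\exp h(y_n)=\exp\big(\theta_n\beta(c_{\sigma(n)})\big)=W_{\sigma(n)}^{\,\theta_n}.$$

**Step 11.2 (list of orbit points).** Write $n_i=\sigma^i(n)$. Between $e^{-1+\eta_{n_i}}$ and $W_{n_{i+1}}^{\theta_{n_i}}$ the $f$-orbit runs through the points $\exp h(p^j(v_{n_i}))$, $0\le j\le k_{n_i}-2$. Here $p^j(v_{n_i})=\psi(\zeta)$ with $\zeta=\psi^{k_{n_i}-2-j}(y_{n_i})\in P$, so the point is $\exp\beta(\zeta)$ and has modulus $e^{\operatorname{Re}\beta(\zeta)}>1$. So the $f$-orbit of $W_n^{\pm1}$ consists of the initial point, the points $e^{-1+\eta_{n_i}}$, the points $W_{n_{i+1}}^{\theta_{n_i}}$, and points of modulus $>1$.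

**Step 11.3 (part (a)).** Let $n$ be non-preperiodic. Section 10 shows that $W_n$ and $1/W_n$ lie in wandering domains disjoint from $I(f)$, that $1/e\in\omega(z,f)$, and that $\omega(z,f)$ is constant on each of these domains. So we may take $z=W_n$ or $z=1/W_n$.

*$\infty\in\omega$.* As $m\to\infty$, $\operatorname{Re}\beta(c_m)\to\infty$, so $|\cosh\psi_0^\pm(c_m)|=|\pm\beta(c_m)+1+a|/a\to\infty$ and $\operatorname{Re}\psi_0^\pm(c_m)\to\infty$. Since $|\psi^\pm-\psi_0^\pm|\le C_1\varepsilon$ and $n_{i+1}\to\infty$, we get $|y_{n_i}|\to\infty$. As $k_{n_i}\to\infty$, for large $i$ we have $k_{n_i}\ge2$, and the orbit contains the point with $j=k_{n_i}-2$, namely $\exp\beta(y_{n_i})$. Its modulus is $e^{\operatorname{Re}\beta(y_{n_i})}\ge\cosh\operatorname{Re}\beta(y_{n_i})\ge|y_{n_i}|/2\to\infty$.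

*When $0\in\omega$.* In the list of Step 11.2, apart from the initial point, the points of modulus $>1$ and the points $e^{-1+\eta_{n_i}}$ (of modulus at least $e^{-1-\varepsilon}$) stay away from $0$. The only others are the $W_{n_{i+1}}^{-1}$, visited exactly when $\theta_{n_i}=-1$, and $W_{n_{i+1}}^{-1}\to0$. So $0\in\omega$ if and only if $\theta_{n_i}=-1$ for infinitely many $i$.

**Step 11.4 (part (b), orbits that meet).** If the $\sigma$-orbits of $n$ and $n'$ both contain $m$, then the $f$-orbits of $W_n^{\pm1}$ and of $W_{n'}^{\pm1}$ each contain one of $W_m^{\pm1}$. As $f(W_m)=f(1/W_m)$, both then contain $f(W_m)$. So the wandering domains are in the same grand orbit, for any choice of signs.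

**Step 11.5 (part (b), converse).** Let $U$ contain $W_n$ or $1/W_n$ and $U'$ contain $W_{n'}$ or $1/W_{n'}$; write $u,u'$ for these points. Suppose $f^i(U),f^{i'}(U')\subset V$ for one Fatou component $V$. The aim is to recognize the index $n_j$ inside the $\sigma$-orbit of $n'$. Let $N_j,n_j$ belong to $n$ as in Section 9, let $Q\ni u$ be as in Section 10, and put $t_j=N_j-i$ for $j$ large. By (22), $f^{t_j+1}\to1/e$ on the open set $f^i(Q)\subset V$. By normality every subsequence of $f^{t_j+1}$ has a further subsequence converging locally uniformly on $V$, and by the identity theorem its limit is $1/e$. So $f^{t_j+1}\to1/e$ locally uniformly on $V$.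

Join $x=f^i(u)$ and $x'=f^{i'}(u')$ by a compact path $\gamma\subset V$ and put $Z_j=\pi\circ f^{t_j}$. Then $\exp h(Z_j)=f^{t_j+1}\to1/e$ uniformly on $\gamma$. So for large $j$ the connected set $h(Z_j(\gamma))$ lies in a union of small disjoint neighborhoods of the points $-1+2\pi ik$, $k\in\mathbb Z$. By (1) and (17), $Z_j(x)=p^{N_j}(c_n)=c_{n_j}$, and $h(c_{n_j})=-1+\eta_{n_j}\to-1$. Hence by connectedness $h(Z_j)\to-1$ uniformly on $\gamma$.

On the circle $|z-c_m|=1$, on the other hand, $\cosh z-1=2\sinh^2\frac{z-c_m}2$ and $|\sinh\frac{z-c_m}2|\ge\frac14$, so by (7) and (10)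
$$|h(z)+1|\ge2a\Big|\sinh\frac{z-c_m}2\Big|^2-4e\varepsilon\ge\frac a8-4e\varepsilon\ge\frac a{16}.$$
So for large $j$ the connected set $Z_j(\gamma)$, which contains $c_{n_j}$, does not meet the circle $|z-c_{n_j}|=1$, and therefore lies in $D(c_{n_j},1)$. In particular $Z_j(x')=p^{t_j+i'}(c_{n'})\in D(c_{n_j},1)$. By (17) the $p$-orbit of $c_{n'}$ consists of the points $c_{\sigma^l(n')}$, $l\ge0$, and of points of $P$, and $P\cap D(c_{n_j},1)=\emptyset$ because $r>1$. So $Z_j(x')=c_{\sigma^l(n')}$ for some $l$. Distinct $c_m$ are at distance at least $2\pi$, so $\sigma^l(n')=n_j=\sigma^j(n)$. The $\sigma$-orbits meet.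

**Step 11.6 (part (c)).** Let $\sigma^\ell(n)=n$ with $\ell\ge1$ and put $\theta=\theta_{\sigma^{\ell-1}(n)}$. Applying Step 11.1 successively to $n,\sigma(n),\dots,\sigma^{\ell-1}(n)$, some iterate of $f$ maps both $W_n$ and $1/W_n$ to $W_n^\theta$. So $W_n^\theta$ is periodic and, being a critical point, superattracting.

**Step 11.7 (the example).** For $\sigma(n)=2n$, which satisfies $\sigma(n)\le An$ with $A=2$, no $n$ is preperiodic. The $\sigma$-orbit of an odd $n$ is $\{2^jn:j\ge0\}$, and distinct odd numbers have disjoint orbits. By (a) and (b), $f$ has infinitely many grand orbits of wandering domains, all outside $I(f)$. $\blacksquare$
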